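\title{Integrability cut-offs for derivatives of rational inner functions in three or more variables}

\begin{abstract}
For a rational inner function $\phi$ on the polydisk $\mathbb{D}^d$, consider the supremum of the exponents $\mathfrak{p}>0$ with $\partial\phi/\partial z_1\in L^{\mathfrak{p}}(\mathbb{T}^d)$. We show that for every $d\ge 3$ the values of this cut-off are exactly the rational numbers greater than $1$ and $\infty$. Rationality comes from resolution of singularities, and the examples are explicit. We also show that the cut-off is at most $\frac{d+1}{2}$ when the denominator of $\phi$ has a zero on $\mathbb{T}^d$ but vanishes on no circle $\mathbb{T}\times\{\tau'\}$, and that this bound is sharp.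
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{D}=\{z\in\mathbb{C}:|z|<1\}$ and $\mathbb{T}=\{z\in\mathbb{C}:|z|=1\}$. The torus $\mathbb{T}^d$, the distinguished boundary of the polydisk $\mathbb{D}^d$, carries normalized Lebesgue measure $m$. Let $p,q\in\mathbb{C}[z_1,\dots,z_d]$ have no common factor, and let $p(z)\neq0$ for $z\in\mathbb{D}^d$. The function $\phi=q/p$ is a \emph{rational inner function} (RIF) if $|\phi|=1$ almost everywhere on $\mathbb{T}^d$. The \emph{reflection} of a polynomial $p$ of multidegree $n=(\deg_{z_1}p,\dots,\deg_{z_d}p)$ is the polynomial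
\[
\tilde p(z)=z^{n}\,\overline{p(1/\bar z_1,\dots,1/\bar z_d)} .
\]
On $\mathbb{T}^d$ it equals $z^n\overline{p(z)}$, so $|\tilde p|=|p|$ there. In these terms, $\phi=q/p$ is a RIF exactly when $\phi=\lambda z^{\mu}\tilde p/p$ with $\lambda\in\mathbb{T}$ and $\mu\in\mathbb{Z}_{\ge0}^d$. We use only the easy half of this description: if $P$ has no zeros in $\mathbb{D}^d$, then $\tilde P/P$, after common factors are canceled, is a RIF, because the reduced denominator divides $P$ and $|\tilde P|=|P|$ on $\mathbb{T}^d$.

In one variable a RIF is a finite Blaschke product, analytic across the circle. In several variables $p$ and $\tilde p$ may have common zeros on $\mathbb{T}^d$, and $\phi$ may be singular there. The boundary values have modulus one and do not reveal the singularity through their size, but the derivative does. For example,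
\[
\phi=\frac{2z_1z_2-z_1-z_2}{2-z_1-z_2}
\qquad\text{has}\qquad
\frac{\partial\phi}{\partial z_1}=\frac{-2(1-z_2)^2}{(2-z_1-z_2)^2},
\]
and on the curve $z_1=\bar z_2$ in $\mathbb{T}^2$, where $2-z_1-z_2=|1-z_2|^2$, the derivative has modulus $2/|1-z_2|^2$. A natural measure of the singularities of $\phi$ is therefore the \emph{cut-off}
\[
\mathfrak{c}(\phi)=\sup\{\mathfrak{p}>0:\ \partial_1\phi\in L^{\mathfrak{p}}(\mathbb{T}^d)\},\qquad \partial_1=\partial/\partial z_1 .
\]
The exact cut-offs are known for RIFs in two variables. We answer the following question, posed in Knese's survey \cite{Knese}: \emph{for $d>2$, which values does $\mathfrak{c}(\phi)$ take as $\phi$ ranges over the RIFs on $\mathbb{D}^d$?}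

The simplest singular denominator is $p=d-z_1-\dots-z_d$, which vanishes at the single point $(1,\dots,1)$ of $\mathbb{T}^d$, and to first order. Its cut-off is $\frac{d+1}{2}$ (Example~\ref{ex:linear}). Flatter contact with the torus lowers the cut-off (Example~\ref{ex:flat}), so one would guess that $\frac{d+1}{2}$ is the largest finite value. The guess is correct for $d=2$ (Remark~\ref{rem:two}). For $d\ge3$ it fails, and in fact the set of cut-offs does not depend on $d$.

\begin{theorem}\label{thm:main}
For every $d\ge3$,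
\[
\{\mathfrak{c}(\phi):\ \phi\text{ a RIF on }\mathbb{D}^d\}=\bigl(\mathbb{Q}\cap(1,\infty)\bigr)\cup\{\infty\}.
\]
More precisely:
\begin{enumerate}
\item[(A)] For every $d\ge1$ and every RIF $\phi$ on $\mathbb{D}^d$, $\mathfrak{c}(\phi)\in(\mathbb{Q}\cap(1,\infty))\cup\{\infty\}$. Moreover $\{\mathfrak{p}>0:\partial_1\phi\in L^{\mathfrak{p}}(\mathbb{T}^d)\}=(0,\mathfrak{c}(\phi))$, so a finite cut-off is never attained, and $\mathfrak{c}(\phi)=\infty$ if and only if $\partial_1\phi\in L^\infty(\mathbb{T}^d)$.
\item[(B)] For every $d\ge3$ and every rational $r>0$ there is an explicit RIF on $\mathbb{D}^d$ with $\mathfrak{c}(\phi)=1+r$. For $d=3$ it has the form $\tilde P/P$ with $P$ of degree $1$ in $z_1$.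
\end{enumerate}
\end{theorem}

The second theorem locates the failure of the guess. Write $z=(z_1,z')$ with $z'=(z_2,\dots,z_d)$.

\begin{theorem}\label{thm:bound}
Let $d\ge2$ and let $\phi=q/p$ be a RIF on $\mathbb{D}^d$, in lowest terms, such that $p(\cdot,\tau')\not\equiv0$ for every $\tau'\in\mathbb{T}^{d-1}$. If $p$ has no zero on $\mathbb{T}^d$, then $\mathfrak{c}(\phi)=\infty$. If $p$ has a zero on $\mathbb{T}^d$, then $\mathfrak{c}(\phi)\le\frac{d+1}{2}$, and this bound is sharp. Consequently, finite cut-offs above $\frac{d+1}{2}$ occur only when $p$, and hence also $\tilde p$, vanishes on a full circle $\mathbb{T}\times\{\tau'\}$. Such cut-offs do occur, and are arbitrarily large, for every $d\ge3$.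
\end{theorem}

So the largest finite cut-offs belong to denominators that vanish on a whole circle, not at an isolated point. The reason appears once the problem is reduced to $\mathbb{T}^{d-1}$. For almost every $z'$ the slice $\phi(\cdot,z')$ is a finite Blaschke product, and $\mathfrak{c}(\phi)-1$ measures how small the set of $z'$ is for which a zero of the slice lies close to $\mathbb{T}$ (Section~\ref{sec:slices}). Without a circle of zeros, this set contains a ball of controlled radius, which bounds the cut-off (Section~\ref{sec:bound}). With a circle of zeros the set can be a thin cusp; Section~\ref{sec:three} shows this by hand for the cut-off $3$ in three variables, and Section~\ref{sec:all} produces every rational value. Part (A) is proved in Section~\ref{sec:rational}.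

We write $X\asymp Y$ for two-sided bounds with positive constants that do not depend on the points involved. We use without comment that a real-analytic function on $\mathbb{T}^k$ that is not identically zero vanishes only on a null set. This applies to $|h|^2$ for a nonzero polynomial $h$, whose coefficients are the Fourier coefficients of $h|_{\mathbb{T}^k}$.

\section{Slices and Poisson kernels}\label{sec:slices}

For $|a|<1$ let $K_a(\zeta)=\frac{1-|a|^2}{|\zeta-a|^2}$, $\zeta\in\mathbb{T}$, be the Poisson kernel; $\int_{\mathbb{T}}K_a\,dm=1$. A finite Blaschke product of degree $j\ge0$ is a function $B(z)=\lambda\prod_{i=1}^j\frac{z-a_i}{1-\bar a_iz}$ with $|\lambda|=1$ and $|a_i|<1$. A function $R$ analytic near $\overline{\mathbb{D}}$ with $|R|=1$ on $\mathbb{T}$ is such a product: divide $R$ by the product $B$ with the same zeros and apply the maximum principle to $R/B$ and $B/R$. For one factor $b$ we have $zb'/b=\frac{z(1-|a|^2)}{(z-a)(1-\bar az)}$, which equals $K_a(z)$ on $\mathbb{T}$ because $1-\bar az=z\,\overline{(z-a)}$ there.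 Summing logarithmic derivatives gives
\begin{equation}\label{eq:blaschke}
|B'|=\frac{zB'}{B}=\sum_{i=1}^jK_{a_i}\quad\text{on }\mathbb{T}.
\end{equation}
The $L^1$ norm of $K_a$ does not see the position of $a$, but the higher norms do.

\begin{lemma}\label{lem:poisson}
For $\mathfrak{p}>1$ and all $|a|<1$,
\[
c_{\mathfrak{p}}\,(1-|a|^2)^{1-\mathfrak{p}}\le\int_{\mathbb{T}}K_a^{\mathfrak{p}}\,dm\le4^{\mathfrak{p}-1}(1-|a|^2)^{1-\mathfrak{p}},\qquad c_{\mathfrak{p}}=\frac{4^{-\mathfrak{p}}}{\pi}.
\]
\end{lemma}

\begin{proof}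
By rotation we may take $a=\rho\in[0,1)$. Since $K_a\le\frac{1+\rho}{1-\rho}\le\frac{4}{1-\rho^2}$ and $\int K_a\,dm=1$, the upper bound follows from $K_a^{\mathfrak{p}}\le(\max K_a)^{\mathfrak{p}-1}K_a$. For $|\theta|\le1-\rho$ we have $|e^{i\theta}-\rho|\le(1-\rho)+|\theta|\le2(1-\rho)$, so $K_a\ge\frac{1+\rho}{4(1-\rho)}\ge\frac1{4(1-\rho)}$ on an arc of measure $(1-\rho)/\pi$. Hence $\int K_a^{\mathfrak{p}}\,dm\ge c_{\mathfrak{p}}(1-\rho)^{1-\mathfrak{p}}\ge c_{\mathfrak{p}}(1-\rho^2)^{1-\mathfrak{p}}$.
\end{proof}

\begin{lemma}\label{lem:slices}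
Let $\phi=q/p$ be a RIF on $\mathbb{D}^d$ and let $\nu=\deg_{z_1}q$.
\begin{enumerate}
\item[(a)] $|q|=|p|$ everywhere on $\mathbb{T}^d$.
\item[(b)] If $z'\in\mathbb{T}^{d-1}$ and $p(\cdot,z')\not\equiv0$, then $p(\cdot,z')$ has no zero in $\mathbb{D}$.
\item[(c)] For almost every $z'\in\mathbb{T}^{d-1}$, the polynomials $p(\cdot,z')$ and $q(\cdot,z')$ have no common zero, $p(\cdot,z')$ has no zero in $\overline{\mathbb{D}}$, and $\phi(\cdot,z')$ is a finite Blaschke product of degree at most $\nu$.
\end{enumerate}
\end{lemma}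

\begin{proof}
(a) The continuous functions $|q|$ and $|p|$ agree almost everywhere.

(b) As $\varrho\uparrow1$, the functions $p(\cdot,\varrho z')$ have no zeros in $\mathbb{D}$ and converge locally uniformly to $p(\cdot,z')$. By Hurwitz's theorem the limit is zero-free in $\mathbb{D}$ or identically zero.

(c) By Gauss's lemma $p$ and $q$ remain coprime in the principal ideal domain $\mathbb{C}(z')[z_1]$. Clearing denominators in a B\'ezout identity gives polynomials $p_1,q_1$ and a nonzero $r\in\mathbb{C}[z']$ with $p_1p+q_1q=r$. Fix $z'\in\mathbb{T}^{d-1}$ with $r(z')\ne0$, which excludes a null set. Then $p(\cdot,z')$ and $q(\cdot,z')$ have no common zero. By (a), a zero of $p(\cdot,z')$ on $\mathbb{T}$ would be a common zero, so there is none; in particular $p(\cdot,z')\not\equiv0$, and by (b) there is no zero in $\mathbb{D}$ either. Thus $\phi(\cdot,z')$ is analytic near $\overline{\mathbb{D}}$ and unimodular on $\mathbb{T}$. Its zeros are zeros of $q(\cdot,z')\not\equiv0$, so there are at most $\nu$.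
\end{proof}

\begin{corollary}\label{cor:L1}
Every RIF satisfies $\|\partial_1\phi\|_{L^1(\mathbb{T}^d)}\le\nu$.
\end{corollary}

\begin{proof}
By \eqref{eq:blaschke}, $\int_{\mathbb{T}}|\partial_1\phi(z_1,z')|\,dm(z_1)$ is the degree of the slice. Integrate in $z'$.
\end{proof}

Suppose the slice at $z'$ has zeros $a_1,\dots,a_j$ with $j\ge1$, and let $\delta(z')=\min_i(1-|a_i|^2)$. Since $K_{a_i}^{\mathfrak{p}}\le(\sum_lK_{a_l})^{\mathfrak{p}}\le j^{\mathfrak{p}-1}\sum_lK_{a_l}^{\mathfrak{p}}$ for each $i$, Lemma~\ref{lem:poisson} gives, for $\mathfrak{p}>1$,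
\begin{equation}\label{eq:delta}
c_{\mathfrak{p}}\,\delta(z')^{1-\mathfrak{p}}\le\int_{\mathbb{T}}|\partial_1\phi(z_1,z')|^{\mathfrak{p}}\,dm(z_1)\le\nu^{\mathfrak{p}}4^{\mathfrak{p}-1}\,\delta(z')^{1-\mathfrak{p}} .
\end{equation}
The cut-off is thus governed by the negative powers of $\delta$ on $\mathbb{T}^{d-1}$: the smaller the sets $\{\delta<\varepsilon\}$, the larger $\mathfrak{c}(\phi)$.

\section{Denominators of degree one in $z_1$}\label{sec:degree-one}

To build examples we want slices with a single zero whose position we can prescribe.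

\begin{lemma}\label{lem:degree-one}
Let $U,V\in\mathbb{C}[z_2,\dots,z_d]$, $V\not\equiv0$, with $|V|<|U|$ on $\mathbb{D}^{d-1}$ and almost everywhere on $\mathbb{T}^{d-1}$. Let $P=U-z_1V$, $\phi=\tilde P/P$ and $S=V/U$. Then $\phi$, after common factors are canceled, is a RIF on $\mathbb{D}^d$, and for $s>0$
\[
\partial_1\phi\in L^{1+s}(\mathbb{T}^d)\iff\int_{\mathbb{T}^{d-1}}(1-|S|^2)^{-s}\,dm<\infty .
\]
\end{lemma}

\begin{proof}
On $\mathbb{D}^d$ we have $|z_1V|<|U|$, so $P$ has no zeros there and $\phi$ is a RIF. Since $V\not\equiv0$, the multidegree of $P$ is $(1,n')$ for some $n'$. On $\mathbb{T}^d$, $\tilde P=z_1z'^{n'}(\overline U-\bar z_1\overline V)=z'^{n'}(z_1\overline U-\overline V)$. Fix $z'\in\mathbb{T}^{d-1}$ with $|V(z')|<|U(z')|$. Then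
\[
\phi(z_1,z')=z'^{n'}\,\frac{\overline{U(z')}}{U(z')}\cdot\frac{z_1-\overline{S(z')}}{1-z_1S(z')}
\]
for $z_1\in\mathbb{T}$, hence for all $z_1$, both sides being rational in $z_1$. The slice is a Blaschke product of degree one with zero $\overline{S(z')}$, so $|\partial_1\phi(\cdot,z')|=K_{\overline{S(z')}}$ by \eqref{eq:blaschke}. Lemma~\ref{lem:poisson} and Tonelli's theorem finish the proof.
\end{proof}

The strict inequality on the torus cannot be dropped: for $U=1$, $V=z_2$ we get $\phi=(z_1z_2-1)/(1-z_1z_2)=-1$, while $1-|S|^2\equiv0$ on $\mathbb{T}$.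

\begin{example}\label{ex:linear}
Let $d\ge2$, $p=d-z_1-\dots-z_d$ and $\phi=\tilde p/p$. We claim $\mathfrak{c}(\phi)=\frac{d+1}{2}$. Take $U=d-\sum_{j\ge2}z_j$ and $V=1$. On $\mathbb{D}^{d-1}$, $|U|\ge\operatorname{Re}U>1$. At $z_j=e^{ix_j}$ with $x'\in[-\pi,\pi]^{d-1}$ we have $\operatorname{Re}U-1=\sum_{j\ge2}(1-\cos x_j)\asymp|x'|^2$ and $|\operatorname{Im}U|\le\sum_{j\ge2}|x_j|$. From
\[
|U|^2-1=(\operatorname{Re}U-1)(\operatorname{Re}U+1)+(\operatorname{Im}U)^2,\qquad 2\le\operatorname{Re}U+1\le2d,
\]
we get $|U|^2-1\asymp|x'|^2$. Since $1\le|U|\le2d$, also $1-|S|^2=(|U|^2-1)/|U|^2\asymp|x'|^2$. The function $|x'|^{-2s}$ is integrable near $0\in\mathbb{R}^{d-1}$ if and only if $s<\frac{d-1}{2}$, so $\mathfrak{c}(\phi)=1+\frac{d-1}{2}$. For $d=2$ this is the function of the introduction, with cut-off $\frac32$.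
\end{example}

Functions bounded by one are awkward to combine, whereas functions with positive real part can be added. The Cayley transform $S=\frac{1-g}{1+g}$ passes from the second kind to the first.

\begin{corollary}\label{cor:cayley}
Let $g=Y/W$ with $Y,W\in\mathbb{C}[z_2,\dots,z_d]$ and $g\not\equiv1$. Suppose that $W\ne0$ and $\operatorname{Re}g>0$ on $\mathbb{D}^{d-1}$ and almost everywhere on $\mathbb{T}^{d-1}$, and that $|g|\le C$ almost everywhere on $\mathbb{T}^{d-1}$. Then $U=W(1+g)$ and $V=W(1-g)$ satisfy the hypotheses of Lemma~\ref{lem:degree-one}, and the resulting RIF $\phi_g$ satisfies, for $s>0$,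
\[
\partial_1\phi_g\in L^{1+s}(\mathbb{T}^d)\iff\int_{\mathbb{T}^{d-1}}(\operatorname{Re}g)^{-s}\,dm<\infty .
\]
\end{corollary}

\begin{proof}
The functions $U=W+Y$ and $V=W-Y$ are polynomials, $V\not\equiv0$ because $g\not\equiv1$, and $|U|^2-|V|^2=4|W|^2\operatorname{Re}g>0$ on the required sets. Moreover $1-|S|^2=4\operatorname{Re}g/|1+g|^2$, and $1\le|1+g|\le1+C$ almost everywhere on $\mathbb{T}^{d-1}$.
\end{proof}

Next we need polynomials whose real part vanishes on $\mathbb{T}$ at one point to a prescribed even order. On $\mathbb{T}$, since $1-\bar w=-(1-w)/w$,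
\[
|1-w|^{2n}=(-1)^nw^{-n}(1-w)^{2n}=\sum_{j=-n}^n(-1)^j\binom{2n}{n+j}w^j .
\]
The coefficients are symmetric in $j$, so the polynomial of degree $n$
\[
h_n(w)=\binom{2n}{n}+2\sum_{j=1}^n(-1)^j\binom{2n}{n+j}w^j\qquad(n\ge1)
\]
satisfies
\begin{equation}\label{eq:hn}
\operatorname{Re}h_n(w)=|1-w|^{2n}\quad(w\in\mathbb{T}),\qquad\operatorname{Re}h_n>0\ \text{ on }\overline{\mathbb{D}}\setminus\{1\},
\end{equation}
the second statement by the minimum principle for harmonic functions. The coefficients are real, so $h_n(1)=0$ and $h_n(-1)=4^n$. For instance, $h_1(w)=2-2w$ and $h_2(w)=6-8w+2w^2$.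

\begin{example}\label{ex:flat}
In both cases below $g$ is a polynomial, $W=1$, and $g\not\equiv1$ because $g$ vanishes at $(1,\dots,1)$. For $d=2$ and $g=h_n(z_2)$ we have $\operatorname{Re}g\asymp|t|^{2n}$ at $z_2=e^{it}$, $|t|\le\pi$, so $\mathfrak{c}(\phi_g)=1+\frac1{2n}$. For $d=3$ and $g=h_N(z_2)+h_N(z_3)$ we have $\operatorname{Re}g\asymp|\theta|^{2N}+|t|^{2N}\asymp(\theta^2+t^2)^N$ at $(e^{i\theta},e^{it})$, and $(\theta^2+t^2)^{-Ns}$ is integrable near the origin of the plane if and only if $Ns<1$. So $\mathfrak{c}(\phi_g)=1+\frac1N$.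
\end{example}

No polynomial $g$ with a finite cut-off can beat Example~\ref{ex:linear}. If the cut-off is finite, $\operatorname{Re}g$ has a zero on $\mathbb{T}^{d-1}$. A smooth nonnegative function has zero gradient at a zero, so it is $O(|x'|^2)$ in angular coordinates centered there, and integrability of $(\operatorname{Re}g)^{-s}$ forces $s<\frac{d-1}{2}$. Theorem~\ref{thm:bound} extends this observation to arbitrary degree in $z_1$.

\section{The bound $\frac{d+1}{2}$}\label{sec:bound}

In higher degree the zeros of the slices are branches of an algebraic function of $z'$ and need not be differentiable, so the gradient argument does not apply to them one at a time. Their sum, however, is analytic, and because all relevant roots lie on one side of the circle the sum controls each of them.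

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
If $p$ has no zero on $\mathbb{T}^d$, then $\phi$ is analytic near $\mathbb{T}^d$, $\partial_1\phi$ is bounded there, and $\mathfrak{c}(\phi)=\infty$. Otherwise a rotation of the variables, which preserves the hypotheses and the cut-off, gives $p(1,\dots,1)=0$.

\emph{Roots near the singularity.} Consider $f(w,x')=p(e^{iw},e^{ix_2},\dots,e^{ix_d})$ near $0\in\mathbb{C}^d$. By hypothesis $f(\cdot,0)\not\equiv0$, so it has a zero of finite order $L\ge1$ at $w=0$. The Weierstrass preparation theorem gives, on a polydisk about $0$,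
\[
f(w,x')=e(w,x')\bigl(w^L+c_1(x')w^{L-1}+\dots+c_L(x')\bigr),
\]
with $e$ holomorphic and zero-free, and $c_j$ holomorphic with $c_j(0)=0$. As $x'\to0$ the coefficients $c_j$ tend to $0$, hence so do the roots $w_1,\dots,w_L$; for small $x'$ they lie in the polydisk and are zeros of $f(\cdot,x')$. Let $x'$ be small and real, and put $z'=(e^{ix_2},\dots,e^{ix_d})$. If $\operatorname{Im}w_j>0$, then $e^{iw_j}\in\mathbb{D}$ is a zero of $p(\cdot,z')$, contrary to Lemma~\ref{lem:slices}(b). So $\operatorname{Im}w_j\le0$ for all $j$, and $\sum_jw_j=-c_1$ gives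
\[
\sum_{j=1}^L|\operatorname{Im}w_j|=\operatorname{Im}c_1(x').
\]
The right side is real-analytic in the real variable $x'$, nonnegative, and zero at $0$. Its gradient vanishes at $0$, so it is at most $C|x'|^2$. Hence $|\operatorname{Im}w_j|\le C|x'|^2$ for each $j$.

\emph{A zero of the slice near the circle.} Let $z'$ be moreover one of the points in Lemma~\ref{lem:slices}(c), and let $b=e^{iw_1}$. Then $b$ is a zero of $p(\cdot,z')$, so $|b|>1$ and $q(b,z')\ne0$. Thus $b$ is a pole of the Blaschke product $\phi(\cdot,z')$, and $a=1/\bar b$ is one of its zeros. We have $1-|a|=1-e^{-|\operatorname{Im}w_1|}\le C|x'|^2$, so $\delta(z')\le1-|a|^2\le2C|x'|^2$. By \eqref{eq:delta}, for $\mathfrak{p}>1$ and almost every small $x'$,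
\[
\int_{\mathbb{T}}|\partial_1\phi(z_1,z')|^{\mathfrak{p}}\,dm(z_1)\ge c_{\mathfrak{p}}(2C)^{1-\mathfrak{p}}\,|x'|^{-2(\mathfrak{p}-1)} .
\]
The right side is not integrable near $0\in\mathbb{R}^{d-1}$ when $2(\mathfrak{p}-1)\ge d-1$. Hence $\mathfrak{c}(\phi)\le\frac{d+1}{2}$.

\emph{Sharpness.} Take $p=d-z_1-\dots-z_d$ as in Example~\ref{ex:linear}. It vanishes at $(1,\dots,1)$, and $p(\cdot,\tau')\not\equiv0$ for all $\tau'$ because the coefficient of $z_1$ is $-1$. It remains to see that $\tilde p/p$ is in lowest terms. The polynomial $p$ has total degree one, so it is irreducible. If it divided $\tilde p$, which has degree at most one in each variable, the quotient would be a nonzero constant. This is impossible, since $p(0)=d$ while $\tilde p=d\,z_1\cdots z_d-\sum_j\prod_{i\ne j}z_i$ vanishes at $0$ for $d\ge2$.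

\emph{Consequences.} If $\frac{d+1}{2}<\mathfrak{c}(\phi)<\infty$, neither conclusion holds, so $p(\cdot,\tau')\equiv0$ for some $\tau'\in\mathbb{T}^{d-1}$; then $p$ vanishes on $\mathbb{T}\times\{\tau'\}$, and so does $\tilde p$, since $|\tilde p|=|p|$ on $\mathbb{T}^d$. That every rational value above $\frac{d+1}{2}$ occurs for $d\ge3$ is part of Theorem~\ref{thm:main}(B), whose proof does not use the present theorem.
\end{proof}

The hypothesis $p(\cdot,\tau')\not\equiv0$ enters through the Weierstrass factorization, which makes $\delta(z')$ small on a full neighborhood of $\tau'$.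

\begin{remark}\label{rem:two}
For $d=2$ the hypothesis always holds. If $p(\cdot,\tau)\equiv0$ with $\tau\in\mathbb{T}$, then $q(\cdot,\tau)$ vanishes on $\mathbb{T}$ by Lemma~\ref{lem:slices}(a), so $z_2-\tau$ divides both $p$ and $q$. Hence every finite cut-off in two variables is at most $\frac32$. For $d\ge3$ the line $\mathbb{C}\times\{\tau'\}$ has codimension at least two, and coprime polynomials can both vanish on it.
\end{remark}

\section{The cut-off $3$ in three variables}\label{sec:three}

For $d=3$ we must exceed $2$. By the last paragraph of Section~\ref{sec:degree-one}, a function $g$ in Corollary~\ref{cor:cayley} that achieves this cannot be smooth at the points where $\operatorname{Re}g$ degenerates. The idea is to start from $h_1(z_2)+h_1(z_3)$, whose cut-off is $2$, and to replace $z_2$ by a singular two-variable inner function $\psi(z_2,z_3)$ that rarely takes values near $1$ when $z_3$ is near $1$.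

Let
\[
H=\frac14\left(\frac{1+z_2}{1-z_2}+\frac{1+z_3}{1-z_3}\right)=\frac{1-z_2z_3}{2(1-z_2)(1-z_3)},\qquad\psi=\frac{1-H}{1+H}=\frac ED,
\]
where
\begin{align*}
D&=2(1-z_2)(1-z_3)+(1-z_2z_3)=3-2z_2-2z_3+z_2z_3,\\
E&=2(1-z_2)(1-z_3)-(1-z_2z_3)=1-2z_2-2z_3+3z_2z_3 .
\end{align*}
On $\mathbb{D}^2$, $\operatorname{Re}H>0$, so $|\psi|<1$ and $D=2(1-z_2)(1-z_3)(1+H)\ne0$. At $z_2=e^{ix}\neq1$, $z_3=e^{it}\ne1$ we have $H=\frac i4(\cot\frac x2+\cot\frac t2)$, which is purely imaginary, so again $D\ne0$, and $|\psi|=1$. Writing $\psi=e^{i\theta}$ with $|\theta|<\pi$ we have $H=\frac{1-\psi}{1+\psi}=-i\tan\frac\theta2$, that is,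
\[
\tan\frac\theta2=-\frac14\Bigl(\cot\frac x2+\cot\frac t2\Bigr).
\]
For fixed $t$ the map $x\mapsto\theta$ is an increasing bijection of $(0,2\pi)$ onto $(-\pi,\pi)$. Differentiating gives $\frac12\sec^2\frac\theta2\,d\theta=\frac18\csc^2\frac x2\,dx$, and $\csc^2\frac x2=1+\cot^2\frac x2$, so
\[
\frac{dx}{d\theta}=\frac{4\sec^2\frac\theta2}{1+\bigl(4\tan\frac\theta2+\cot\frac t2\bigr)^2}.
\]
Fix $\varepsilon>0$ so small that $4\tan\frac\varepsilon2\le\frac12\cot\frac\varepsilon2$. For $|\theta|\le\varepsilon$ and $0<|t|\le\varepsilon$ the term $\cot\frac t2$ dominates the denominator, and $dx/d\theta\asymp t^2$. This is the gain: the arc of $z_2$ on which $|\theta|\le\varepsilon$ has length comparable to $t^2$.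

Let $g=h_1(\psi)+h_1(z_3)=4-2\psi-2z_3$, a rational function with denominator $W=D$. By \eqref{eq:hn}, $\operatorname{Re}g>0$ on $\mathbb{D}^2$, and $\operatorname{Re}g=|1-e^{i\theta}|^2+|1-e^{it}|^2>0$ almost everywhere on $\mathbb{T}^2$. Also $|g|\le8$ there and $g(0,0)=\frac{10}{3}\ne1$. Corollary~\ref{cor:cayley} applies, with $P=U-z_1V$ and
\begin{align*}
U&=(5-2z_3)D-2E=13-6z_2-12z_3+3z_2z_3+4z_3^2-2z_2z_3^2,\\
V&=2D-U=-7+2z_2+8z_3-z_2z_3-4z_3^2+2z_2z_3^2 .
\end{align*}
Change variables from $(x,t)$ to $(\theta,t)$ in $\iint(\operatorname{Re}g)^{-s}\,dx\,dt$. Outside the square $|\theta|,|t|\le\varepsilon$ the function $\operatorname{Re}g$ is bounded below and the total mass of $dx\,dt$ is finite. On the square the integral is comparable to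
\[
\iint\frac{t^2}{(\theta^2+t^2)^s}\,d\theta\,dt,
\]
which in polar coordinates is finite if and only if $\int_0^\varepsilon\rho^{3-2s}\,d\rho<\infty$, that is, $s<2$. So $\mathfrak{c}(\phi_g)=3$.

In the coordinates $(x,t)$, with $x$ taken modulo $2\pi$, the function $\psi$ equals $1$ along the line $x+t=0$, and the set $\{\operatorname{Re}g\le\delta^2\}$ is a double cusp along this line: it lies in the strip $|t|\le C\delta$, and at height $|t|\le\delta/2$ it has width comparable to $\delta t^2$. Its area is comparable to $\delta^4$, against the area $\delta^2$ of the disk obtained for $h_1(z_2)+h_1(z_3)$. As Theorem~\ref{thm:bound} leads one to expect, $U(1,1)=V(1,1)=0$, so $P$ vanishes on $\mathbb{T}\times\{(1,1)\}$.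

\section{Every rational number greater than $1$}\label{sec:all}

Two exponents in the last integral can be varied. Replacing $h_1$ by $h_N$ in $g$ turns $\theta^2+t^2$ into $(\theta^2+t^2)^N$. To turn the weight $t^2$ into $|t|^{2k}$ we need a new $\psi$. If each slice $\psi(\cdot,z_3)$ is a disk automorphism that sends $0$ to $\omega(z_3)$, then it carries the measure $m$ to $K_{\omega(z_3)}\,m$, and away from the point $\omega(z_3)$ the density is comparable to $1-|\omega(z_3)|^2$. So we want $1-|\omega(e^{it})|^2\asymp|t|^{2k}$, with $\omega(z_3)$ far from the point $1$, where $h_N$ vanishes. A Cayley transform of $h_k$ has both properties.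

Fix $k\ge1$ and let $A=1+h_k$, $B=h_k-1$, $\omega=B/A$. By \eqref{eq:hn}, $|A|\ge\operatorname{Re}A\ge1$ on $\overline{\mathbb{D}}$, so $\omega$ is analytic near $\overline{\mathbb{D}}$, and
\begin{equation}\label{eq:omega}
1-|\omega|^2=\frac{4\operatorname{Re}h_k}{|1+h_k|^2},\qquad\omega(1)=-1,\qquad1-|\omega(z)|^2\asymp|1-z|^{2k}\ \text{ on }\mathbb{T}.
\end{equation}
Both $A$ and $B$ have degree $k$, so $\tilde A=z^k\overline A$ and $\tilde B=z^k\overline B$ on $\mathbb{T}$. The automorphism $\eta\mapsto\frac{\eta+\omega}{1+\bar\omega\eta}$ involves $\bar\omega$, which is not analytic in $z_3$; the reflections repair this at the cost of a rotation of $z_2$. Define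
\[
D=A(z_3)+z_2\tilde B(z_3),\qquad E=B(z_3)+z_2\tilde A(z_3),\qquad\psi=E/D .
\]
For $k=1$ we have $A=3-2z$, $B=1-2z$, $\tilde A=3z-2$, $\tilde B=z-2$, and $D,E,\psi$ are those of Section~\ref{sec:three}. Let $\mathbb{T}_*=\mathbb{T}\setminus\{1\}$.

\begin{lemma}\label{lem:psi}
\begin{enumerate}
\item[(a)] $D\ne0$ on $\overline{\mathbb{D}}\times(\overline{\mathbb{D}}\setminus\{1\})$, and $D(z_2,1)=1-z_2=-E(z_2,1)$.
\item[(b)] $|\psi|<1$ on $\mathbb{D}^2$ and $|\psi|=1$ on $\mathbb{T}\times\mathbb{T}_*$.
\item[(c)] For $z_3\in\mathbb{T}_*$ and every measurable $f\ge0$ on $\mathbb{T}$,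
\[
\int_{\mathbb{T}}f(\psi(z_2,z_3))\,dm(z_2)=\int_{\mathbb{T}}f(\zeta)\,K_{\omega(z_3)}(\zeta)\,dm(\zeta).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The function $\tilde B/A$ is analytic near $\overline{\mathbb{D}}$, and on $\mathbb{T}$ its modulus is $|\omega|$, which is at most $1$ and less than $1$ on $\mathbb{T}_*$ by \eqref{eq:omega}. It is not a unimodular constant, so the maximum principle gives $|\tilde B/A|<1$ on $\overline{\mathbb{D}}\setminus\{1\}$. Hence $|z_2\tilde B(z_3)|<|A(z_3)|$ on the stated set. At $z_3=1$ we have $A=\tilde A=1$ and $B=\tilde B=-1$.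

(b) Let $z_3\in\mathbb{T}_*$ and $\eta=z_2z_3^k\,\overline{A(z_3)}/A(z_3)$, so that $|\eta|=|z_2|$. Dividing $E$ and $D$ by $A(z_3)$, and using $z_2\tilde A/A=\eta$ and $z_2\tilde B/A=z_2z_3^k\overline B/A=\overline\omega\,\eta$, we get
\begin{equation}\label{eq:mobius}
\psi(z_2,z_3)=\frac{\eta+\omega(z_3)}{1+\overline{\omega(z_3)}\,\eta},
\end{equation}
a disk automorphism in $\eta$ because $|\omega(z_3)|<1$. So $|\psi|=1$ on $\mathbb{T}\times\mathbb{T}_*$ and $|\psi|<1$ on $\mathbb{D}\times\mathbb{T}_*$. Now fix $z_2\in\mathbb{D}$. By (a), $D(z_2,\cdot)\ne0$ on $\overline{\mathbb{D}}$, so $\psi(z_2,\cdot)$ is analytic near $\overline{\mathbb{D}}$. Its modulus is less than $1$ on $\mathbb{T}_*$ and equal to $1$ at the point $1$. By the maximum principle it is less than $1$ in $\mathbb{D}$.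

(c) The map $z_2\mapsto\eta$ is a rotation and preserves $m$. By \eqref{eq:mobius}, $\zeta=\psi$ is a bijection of $\mathbb{T}$ with inverse $\eta=\frac{\zeta-\omega}{1-\bar\omega\zeta}$, a Blaschke factor, and $|d\eta/d\zeta|=K_\omega(\zeta)$ by \eqref{eq:blaschke}.
\end{proof}

\begin{proposition}\label{prop:examples}
Let $k,N\ge1$ and $g=h_N(\psi)+h_N(z_3)$, written with denominator $W=D^N$. Then Corollary~\ref{cor:cayley} applies with $d=3$, and $\mathfrak{c}(\phi_g)=1+\frac{k+1}{N}$.
\end{proposition}

\begin{proof}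
Since $\deg h_N=N$, the function $Y=D^Nh_N(E/D)+D^Nh_N(z_3)$ is a polynomial, and $g=Y/W$. By Lemma~\ref{lem:psi}(a), $W\ne0$ on $\mathbb{D}^2$ and on $\mathbb{T}\times\mathbb{T}_*$. By Lemma~\ref{lem:psi}(b) and \eqref{eq:hn}, $\operatorname{Re}g>0$ on $\mathbb{D}^2$, while on $\mathbb{T}\times\mathbb{T}_*$
\[
\operatorname{Re}g=|1-\psi|^{2N}+|1-z_3|^{2N}>0,\qquad|g|\le2\max_{\overline{\mathbb{D}}}|h_N| .
\]
Finally $g\not\equiv1$, since $\psi(0,1)=-1$ gives $g(0,1)=h_N(-1)+h_N(1)=4^N$. By Corollary~\ref{cor:cayley} and Lemma~\ref{lem:psi}(c), for $s>0$ we have $\partial_1\phi_g\in L^{1+s}(\mathbb{T}^3)$ if and only if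
\[
I(s)=\int_{\mathbb{T}}\int_{\mathbb{T}}\frac{K_{\omega(z_3)}(\zeta)}{\bigl(|1-\zeta|^{2N}+|1-z_3|^{2N}\bigr)^s}\,dm(\zeta)\,dm(z_3)<\infty .
\]
Write $\zeta=e^{i\theta}$, $z_3=e^{it}$ with $\theta,t\in(-\pi,\pi]$, and choose $\varepsilon\in(0,1)$ with $|\omega(e^{it})+1|\le\frac12$ for $|t|\le\varepsilon$. Where $|\theta|>\varepsilon$ or $|t|>\varepsilon$, the bracket is bounded below, and $\int_{\mathbb{T}}K_{\omega(z_3)}\,dm=1$, so this part of $I(s)$ is finite. On the square $|\theta|,|t|\le\varepsilon$ we use $\omega(1)=-1$, which places the peak of the Poisson kernel on the opposite side of the circle: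
\[
2\ge|\zeta-\omega|\ge2-|\zeta-1|-|\omega+1|\ge\tfrac12 .
\]
Hence $K_{\omega(z_3)}(\zeta)\asymp1-|\omega(z_3)|^2\asymp|t|^{2k}$ by \eqref{eq:omega}. The bracket is comparable to $(\theta^2+t^2)^N$. So $I(s)<\infty$ if and only if
\begin{equation}\label{eq:model}
\iint_{|\theta|,|t|\le\varepsilon}\frac{|t|^{2k}}{(\theta^2+t^2)^{Ns}}\,d\theta\,dt<\infty .
\end{equation}
The integrand is bounded on the part of the square outside the disk of radius $\varepsilon$. In polar coordinates the integral over the disk is $\int_0^{2\pi}|\sin\vartheta|^{2k}\,d\vartheta\cdot\int_0^\varepsilon\rho^{2k+1-2Ns}\,d\rho$, which is finite if and only if $2k+1-2Ns>-1$, that is, $s<\frac{k+1}{N}$.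
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(B)]
Write $r=M/N$ with integers $M\ge2$ and $N\ge1$, doubling numerator and denominator if necessary, and put $k=M-1$. Proposition~\ref{prop:examples} gives $\phi=\tilde P/P$ on $\mathbb{D}^3$, with $P=D^N(1+g)-z_1D^N(1-g)$ of degree $1$ in $z_1$ and $\mathfrak{c}(\phi)=1+r$. For $d>3$ take $\phi(z_1,z_2,z_3)\,z_4\cdots z_d$. If $\phi=q/p$ in lowest terms, then $p$ and $qz_4\cdots z_d$ are coprime because $p(0)\ne0$, so this is a RIF on $\mathbb{D}^d$. Its $z_1$-derivative has the same modulus on $\mathbb{T}^d$ as $\partial_1\phi$.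
\end{proof}

\section{Rationality of the cut-off}\label{sec:rational}

The integral \eqref{eq:model} shows where rational thresholds come from. On the sector $|\theta|\le|t|$, the substitution $t=y_1$, $\theta=y_1y_2$ with $|y_2|\le1$ has Jacobian $|y_1|$ and turns the integrand into $|y_1|^{2k-2Ns+1}(1+y_2^2)^{-Ns}$. On the sector $|t|\le|\theta|$, the substitution $\theta=y_1$, $t=y_1y_2$ gives the same expression times $|y_2|^{2k}$. In each chart the numerator, the denominator and the Jacobian are monomials times functions bounded above and below, and integrability becomes a finite list of linear inequalities in $s$ with integer coefficients. Resolution of singularities supplies such charts in general.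

\subsection*{The torus as a real variety}
Let $X$ be the affine variety over $\mathbb{R}$ defined by $u_j^2+v_j^2=1$, $1\le j\le d$. It is smooth of dimension $d$, and $z_j=u_j+iv_j$ identifies its real points $X(\mathbb{R})$ with $\mathbb{T}^d$. Over $\mathbb{C}$, the functions $z_j=u_j+iv_j$, with inverses $u_j-iv_j$, identify $X$ with $(\mathbb{C}^*)^d$, so $X$ is geometrically irreducible. Let $d\theta_j=u_j\,dv_j-v_j\,du_j$; on real points, with $u_j=\cos\theta_j$ and $v_j=\sin\theta_j$, this is the differential of the angle. The relation $u_j\,du_j+v_j\,dv_j=0$ gives $du_j=-v_j\,d\theta_j$ and $dv_j=u_j\,d\theta_j$, so the regular $d$-form $\Omega=d\theta_1\wedge\dots\wedge d\theta_d$ generates the module of regular $d$-forms at every point of $X$. On $\mathbb{T}^d$, $dm=(2\pi)^{-d}|\Omega|$.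

We recall the local algebra that is needed. Let $\xi$ be a real point of a smooth real variety $X'$ of dimension $d$. The local ring $\mathcal{O}_\xi$ consists of the rational functions regular at $\xi$, and its units are those that do not vanish at $\xi$. \emph{Regular parameters} are $d$ generators $y_1,\dots,y_d$ of the maximal ideal; equivalently, the $y_i$ vanish at $\xi$ and $dy_1,\dots,dy_d$ form a basis of the cotangent space at $\xi$. The ring $\mathcal{O}_\xi$ is a regular local ring, hence a unique factorization domain, and the $y_i$ are pairwise non-associate primes. The set $X'(\mathbb{R})$ is a real-analytic $d$-manifold, and by the inverse function theorem $(y_1,\dots,y_d)$ is an analytic coordinate system on it near $\xi$. We use Hironaka's principalization theorem in the following form.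

\begin{theorem}[\cite{Hironaka}; see also {\cite[Ch.~3]{Kollar}}]\label{thm:hironaka}
Let $\Phi\ne0$ be a regular function on $X$. There are a smooth real variety $X'$ and a projective birational morphism $\sigma:X'\to X$ such that
\begin{enumerate}
\item[(i)] $\sigma$ is an isomorphism over $X\setminus\{\Phi=0\}$;
\item[(ii)] $\Phi\circ\sigma$ defines a simple normal crossing divisor over $\mathbb{R}$: at every $\xi\in X'(\mathbb{R})$ there are regular parameters $y_1,\dots,y_d\in\mathcal{O}_\xi$ with $\Phi\circ\sigma=\text{unit}\cdot y_1^{e_1}\cdots y_\ell^{e_\ell}$, where $0\le\ell\le d$ and all $e_i\ge1$.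
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main}(A)]
Let $\phi=q/p$. Almost everywhere on $\mathbb{T}^d$,
\[
|\partial_1\phi|^2=F/G,\qquad F=|p\,\partial_1q-q\,\partial_1p|^2,\qquad G=|p|^4 .
\]
The real and imaginary parts of a polynomial in $z$ are real polynomials in $(u,v)$, so $F$ and $G$ are regular functions on $X$, and $G\not\equiv0$ on $\mathbb{T}^d$. If $F\equiv0$ on $\mathbb{T}^d$, then $\partial_1\phi=0$ almost everywhere, $\mathfrak{c}(\phi)=\infty$, and all assertions hold. Assume $F\not\equiv0$. Then $Z=\{FG=0\}\subset\mathbb{T}^d$ is a union of two null sets, and in particular $FG\ne0$. Apply Theorem~\ref{thm:hironaka} to $\Phi=FG$; taking the product handles both functions at once. Fix $\xi\in X'(\mathbb{R})$ with parameters $y_1,\dots,y_d$ as in (ii).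

\emph{$F$ and $G$ become monomials.} Both $F\circ\sigma$ and $G\circ\sigma$ divide $y_1^{e_1}\cdots y_\ell^{e_\ell}$ in $\mathcal{O}_\xi$. By unique factorization $F\circ\sigma=\epsilon_F\,y^\alpha$ and $G\circ\sigma=\epsilon_G\,y^\beta$, with units $\epsilon_F,\epsilon_G$ and multi-indices $\alpha,\beta$ supported on $\{1,\dots,\ell\}$.

\emph{The Jacobian becomes a monomial.} The theorem does not mention the Jacobian, but (i) controls it. On a Zariski neighborhood of $\xi$ the form $dy_1\wedge\dots\wedge dy_d$ generates the regular $d$-forms, so $\sigma^*\Omega=J\,dy_1\wedge\dots\wedge dy_d$ with $J\in\mathcal{O}_\xi$. Off $\{(FG)\circ\sigma=0\}$ the morphism $\sigma$ is an isomorphism onto an open set, so $\sigma^*\Omega$ is a generator there. Thus the zero locus of $J$ in $\operatorname{Spec}\mathcal{O}_\xi$ lies in $\{y_1\cdots y_\ell=0\}$. This says that $y_1\cdots y_\ell$ lies in the radical of the ideal $(J)$, that is, $J$ divides a power of $y_1\cdots y_\ell$. By unique factorization $J=\epsilon_J\,y^\gamma$, with a unit $\epsilon_J$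 and $\gamma$ supported on $\{1,\dots,\ell\}$.

\emph{Finitely many cubes.} The three identities hold on a Zariski neighborhood of $\xi$. Choose a neighborhood $Q_\xi$ of $\xi$ in $X'(\mathbb{R})$ that the coordinates $y$ map onto a cube $\{|y_i|<\delta\}$, so small that the identities hold on it and $|\epsilon_F|,|\epsilon_G|,|\epsilon_J|$ are bounded above and away from $0$. Since $\sigma$ is projective and $X$ is affine, $X'(\mathbb{R})$ is a closed subset of $\mathbb{P}^n(\mathbb{R})\times\mathbb{T}^d$ for some $n$, hence compact, and finitely many cubes cover it. Compactness is what makes the list of conditions below finite.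

\emph{Change of variables.} By (i), $\sigma$ restricts to an analytic diffeomorphism from $X'(\mathbb{R})\setminus\sigma^{-1}(Z)$ onto $\mathbb{T}^d\setminus Z$, and $\sigma^{-1}(Z)$ meets each cube in the null set $\{y_1\cdots y_\ell=0\}$. The images $\sigma(Q_\xi)\setminus Z$ of the finitely many cubes cover $\mathbb{T}^d\setminus Z$, so $\int_{\mathbb{T}^d}|\partial_1\phi|^{\mathfrak{p}}\,dm$ is finite if and only if the integral over each image is finite. By the change of variables formula,
\[
\int_{\sigma(Q_\xi)\setminus Z}\Bigl(\frac FG\Bigr)^{\mathfrak{p}/2}dm\ \asymp\ \prod_{i=1}^d\int_{-\delta}^{\delta}|y_i|^{\mathfrak{p}(\alpha_i-\beta_i)/2+\gamma_i}\,dy_i ,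
\]
and the right side is finite if and only if
\begin{equation}\label{eq:conditions}
\mathfrak{p}(\beta_i-\alpha_i)<2(\gamma_i+1)\qquad\text{for all }i .
\end{equation}

\emph{Conclusion.} If $\beta_i\le\alpha_i$, the $i$th condition in \eqref{eq:conditions} holds for all $\mathfrak{p}>0$. Otherwise it reads $\mathfrak{p}<2(\gamma_i+1)/(\beta_i-\alpha_i)$, a strict inequality with a positive rational bound. There are finitely many conditions in all, so the admissible exponents form an interval $(0,\mathfrak{c})$ with $\mathfrak{c}\in\mathbb{Q}\cup\{\infty\}$, and $\mathfrak{c}=\mathfrak{c}(\phi)$. By Corollary~\ref{cor:L1} the interval contains $1$. That alone would give only $\mathfrak{c}\ge1$; since the interval is open, $\mathfrak{c}>1$. If $\mathfrak{c}=\infty$, then $\beta_i\le\alpha_i$ for all $i$ in every cube, so $(F/G)\circ\sigma=(\epsilon_F/\epsilon_G)\,y^{\alpha-\beta}$ is bounded on each cube and $\partial_1\phi\in L^\infty(\mathbb{T}^d)$. Conversely, $L^\infty(\mathbb{T}^d)\subset L^{\mathfrak{p}}(\mathbb{T}^d)$ for all $\mathfrak{p}>0$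 because $m$ is finite.
\end{proof}

For $d\ge3$, part (A) confines the cut-offs to $(\mathbb{Q}\cap(1,\infty))\cup\{\infty\}$, part (B) realizes every rational number greater than $1$, and $z_1z_2\cdots z_d$, whose $z_1$-derivative has modulus one on $\mathbb{T}^d$, realizes $\infty$. This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Hironaka}
Hironaka, Ann. of Math. \textbf{79} (1964).

\bibitem{Knese}
Greg Knese, \emph{Rational inner functions on the polydisk -- a survey}, arXiv:2409.14604 (2024).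

\bibitem{Kollar}
Koll\'ar, \emph{Lectures on Resolution of Singularities}.

\end{thebibliography}
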